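# When is a twisted torus knot fibered? The Alexander polynomial decides

## 1. A guess about cancellation, and two families computed by hand

Let $p,q$ be relatively prime integers, $0<r\le|p|+|q|$ and $s\in\mathbb Z$. The *twisted torus knot* $T(p,q;r,s)$ is obtained by applying $s$ full twists on $r$ adjacent strands of the standard diagram of the $(p,q)$-torus knot on the flat torus. A knot $K\subset S^3$ is *fibered* if its exterior $S^3\setminus\nu(K)$ fibers over $S^1$ with fiber a Seifert surface for $K$. The Alexander polynomial $\Delta_K(t)$ is defined up to $\pm t^k$; its *leading coefficient* is the absolute value of the coefficient of its highest-degree term, and $\Delta_K$ is *monic* if this number is $1$.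

Every fibered knot has monic Alexander polynomial. Adnan and Kyungbae Park ("Infinite families of non-fibered twisted torus knots", arXiv:2603.06316 (2026)) pose as a conjecture that for twisted torus knots the converse also holds: *a twisted torus knot is fibered if and only if its Alexander polynomial is monic.* Is this true?

The answer one would first guess is **no**. For general knots the converse fails: the Kinoshita–Terasaka knot and the Conway knot have trivial Alexander polynomial and are not fibered. Moreover $\Delta_K$ is essentially a determinant, a signed sum in which terms cancel. In a family with four parameters one expects some top coefficients to cancel down to $\pm1$ by accident, for a knot that is not fibered. Let us test this guess.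

**First family: $T(3,2;2,s)$.** The torus knot $T(3,2)$ is the closure of the $2$-braid $\sigma_1^3$, and $s$ full twists on both strands give the closure of $\sigma_1^{3+2s}$. This is a torus knot (an unknot for $s=-1,-2$). Always fibered, always monic: no information.

**Second family: $T(4,3;2,s)$.** This is the closure of the $3$-braid $(\sigma_1\sigma_2)^4\sigma_1^{2s}$. Recall Burau's formula: if $\psi$ is the reduced Burau matrix of a $3$-braid with closure $K$, then $(1+t+t^2)\Delta_K\doteq\det(I-\psi)$, where $\doteq$ means equality up to $\pm t^k$. With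
$$\sigma_1\mapsto\begin{pmatrix}-t&1\\0&1\end{pmatrix},\qquad \sigma_2\mapsto\begin{pmatrix}1&0\\t&-t\end{pmatrix},\qquad \sigma_1\sigma_2\mapsto\begin{pmatrix}0&-t\\t&-t\end{pmatrix},$$
the last matrix has characteristic polynomial $\lambda^2+t\lambda+t^2$, which divides $\lambda^3-t^3$. So its cube is $t^3I$ and its fourth power is $t^3$ times itself. Also $\sigma_1^{2s}\mapsto\begin{pmatrix}t^{2s}&c\\0&1\end{pmatrix}$ with $c=\frac{1-t^{2s}}{1+t}$. Hence $\psi=t^3\begin{pmatrix}0&-t\\t^{1+2s}&tc-t\end{pmatrix}$, with trace $t^4(c-1)$ and determinant $t^{8+2s}$. From $\det(I-\psi)=1-\operatorname{tr}\psi+\det\psi$ we get, after multiplying by $1+t$,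
$$(1+t)(1+t+t^2)\,\Delta\doteq 1+t+t^5+t^{4+2s}+t^{8+2s}+t^{9+2s}.\tag{1}$$
For $s\ge-1$ the single top term is $t^{9+2s}$; for $s\le-3$ it is $t^5$. Only at $s=-2$ do two terms tie: the right side is $2t^5+t^4+t+2$, and $\Delta=2t^2-3t+2$. So $T(4,3;2,-2)$ is not fibered. At $s=-3$ one finds $\Delta=(t^2-t+1)^2$, which is monic, and nothing said so far decides whether that knot is fibered.

Look at the signs in (1): all six terms have coefficient $+1$. Nothing cancels at the top, and a non-monic polynomial appears exactly when two top terms *tie*. The guess was based on cancellation, and here there is none. In fact the guess is wrong.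

> **Theorem A.** A twisted torus knot is fibered if and only if its Alexander polynomial is monic.

Throughout we assume $p>q>0$. This loses no generality: $T(p,q;r,s)=T(q,p;r,s)$, $T(p,q;r,s)$ is the mirror of $T(p,-q;r,-s)$, and mirrors preserve fiberedness. Put $N=p+q$. The proof gives more.

> **Theorem B.** Let $p>q>0$ be coprime, $1\le r\le p+q$, $s\in\mathbb Z$.
> (a) $T(p,q;r,s)$ is fibered if $s\ge0$ or $|s|r>pq$.
> (b) Let $s<0$. If $r<p+q$, the leading coefficient of $\Delta$ is $m_Bm_C$, where $m_B,m_C\ge1$ are the numbers of maximizers defined in Section 6, and the knot is fibered iff $m_B=m_C=1$. If $r=p+q$, the leading coefficient is the number $m$ of top-degree terms of the positive element $w$ of Section 5, and the knot is fibered iff $m=1$.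
> (c) (Supplement, not used for Theorem A.) $\deg\Delta=2g$ for every twisted torus knot, $g$ being the genus.

## 2. Fibering as invertibility over a Novikov ring

For $s=0$ or $r=1$ the knot is a torus knot, which is fibered with monic polynomial. From now on $s\ne0$. Write $K_s=T(p,q;r,s)$, $X$ for its exterior, $G=\pi_1(X)$, and $\varphi:G\to\mathbb Z$ for the abelianization, with $\varphi(\text{meridian})=1$.

**Definition (Novikov ring).** $\mathcal R=\widehat{\mathbb Z[G]}_\varphi$ is the ring of formal sums $\sum n_gg$ such that for each $C\in\mathbb R$ only finitely many terms have $\varphi(g)\ge C$. The *degree* $\deg v$ is the largest $\varphi$-value in the support of $v$ ($\deg0=-\infty$), and the *top-degree part* of $v$ is the sum of its terms of that degree.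

One has $\deg(uv)\le\deg u+\deg v$. Example: for $G=\mathbb Z=\langle t\rangle$ this is the ring of Laurent series in $t^{-1}$. There $1-2t^{-1}$ is a unit, with inverse $\sum_{n\ge0}2^nt^{-n}$, but $2-t^{-1}$ is not, since the leading coefficient of any multiple is even.

**Lemma 1.** If the top-degree part of $v\in\mathcal R$ is a single $\pm g$ with $g\in G$, then $v$ is a unit and $\deg v^{-1}=-\deg v$. In particular $g-1$ is a unit whenever $\varphi(g)\ne0$.

*Proof.* Write $v=\pm g(1-h)$ with $\deg h\le-1$. The series $\sum_{n\ge0}h^n$ lies in $\mathcal R$, has degree $0$, and inverts $1-h$; so $v^{-1}=\pm(\sum h^n)g^{-1}$ has degree $-\varphi(g)$. If $\varphi(g)\neq0$, the top-degree part of $g-1$ is $g$ or $-1$. $\square$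

For a space $Y$ with a map to $X$ let $H_*(Y;\mathcal R)$ be the homology of $\mathcal R\otimes_{\mathbb Z[G]}C_*(\widetilde Y)$, where $\widetilde Y$ is the pullback of the universal cover of $X$. These are left $\mathcal R$-modules. We use the following cited facts.

* (F1) (Sikorav; see Bieri, *J. Pure Appl. Algebra* 208 (2007), and Kielak, *J. AMS* 33 (2020); together with Bieri–Neumann–Strebel 1987.) If $G$ is finitely generated, $\varphi:G\to\mathbb Z$ is nonzero and $H_1(G;\widehat{\mathbb Z[G]}_\varphi)=0=H_1(G;\widehat{\mathbb Z[G]}_{-\varphi})$, then $\ker\varphi$ is finitely generated. (Exchanging left and right modules by $g\mapsto g^{-1}$ exchanges $\pm\varphi$. Both signs are assumed, so side conventions do not matter.)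
* (F2) (Stallings.) If $\ker\varphi$ is finitely generated, then $K_s$ is fibered.
* (F3) (Milnor.) The torsion of $X$ over $\mathbb Q(t)$ is $\Delta_K(t)/(t-1)$ up to $\pm t^k$.

So we must show that monicity of $\Delta$ forces certain elements or matrices over $\mathcal R$ to be invertible. Here is why this is not automatic. Let $F$ be free on $g,h$ and take $F\times\mathbb Z$ with $\varphi$ the projection to $\mathbb Z$. The element $1+g-h$ maps to $1$ under $g\mapsto t^{\varphi(g)}$. Yet it is not a unit of the Novikov ring: $F\times\mathbb Z$ is orderable, so $\mathbb Z[F\times\mathbb Z]$ has no zero divisors, and the top-degree part of a unit would be, up to a power of the $\mathbb Z$-generator, a unit of $\mathbb Z[F]$; but all units of $\mathbb Z[F]$ have the form $\pm f$. Cancellation in the commutative image hides non-invertibility. For *positive* sums this cannot happen: if $v$ is a sum of group elements with coefficients $+1$ whose commutative image has leading coefficient $1$, then its top-degree part is a single group element and Lemma 1 applies.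

**Lemma 2.** Let $Y$ be a circle or a torus with a map to $X$ on which $\varphi$ is nonzero on $\pi_1(Y)$. Then $H_*(Y;\mathcal R)=0$.

*Proof.* For a circle representing $l$ the complex is $\mathcal R\to\mathcal R$, $\alpha\mapsto\alpha(l-1)$, and $l-1$ is a unit. For a torus choose a basis $m,l$ of $\pi_1$ with $\varphi(l)\ne0$. The complex is $\mathcal R\to\mathcal R^2\to\mathcal R$ with $v\mapsto(v(1-l),v(m-1))$ and $(\alpha,\beta)\mapsto\alpha(m-1)+\beta(l-1)$. The first map is injective and the second surjective since $l-1$ is a unit. If $\alpha(m-1)+\beta(l-1)=0$, then $v=\alpha(1-l)^{-1}$ satisfies $v(1-l)=\alpha$ and, as $m,l$ commute, $v(m-1)=\alpha(m-1)(1-l)^{-1}=\beta$. $\square$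

## 3. The flat torus, the twisting circle, and one symmetry

**Step 1: coordinates.** We fix a model in which all strands and the twisting region are visible at once. In $S^3=\{|z|^2+|w|^2=2\}$ let $T=\{|z|=|w|=1\}$, identified with $\mathbb R^2/\mathbb Z^2$ by $(\xi,\zeta)\mapsto(e^{2\pi i\xi},e^{2\pi i\zeta})$. Let $V=\{|z|\le|w|\}$ and $W=\{|w|\le|z|\}$, two solid tori with meridians $m_V=\{\zeta=0\}$ and $m_W=\{\xi=0\}$. Put $u=p\zeta-q\xi$, defined mod $1$ on $T$, and
$$K_0=\{u\in\mathbb Z+\tfrac12\},\quad\text{oriented by }(p,q).$$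
This is $T(p,q)$. On the antidiagonal $\{(-\tau,\tau):0<\tau<1\}$ we have $u=N\tau$ as a real number in $(0,N)$, so it crosses $K_0$ exactly $N$ times, always in the same direction. Let $I$ be its subarc $\epsilon\le u\le r-\epsilon$ ($\epsilon>0$ small), with endpoints $P$ ($u=\epsilon$) and $Q$ ($u=r-\epsilon$); it crosses $r$ adjacent strands. Thicken $I$ in the radial direction (the parameter $|z|/|w|$), symmetrically about the midpoint of $I$, to a disc $D_0$ with $D_0\cap T=I$ and with $c=\partial D_0$ meeting $T$ only in $P,Q$. Orient $c$ so that $\operatorname{lk}(c,K_0)=r$. Then $K_s$ is the image of $K_0$ after $-1/s$ surgery on the unknot $c$. (The opposite sign convention for twists replaces $s$ by $-s$ and does not affect Theorem A.)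

**Step 2: the choice of strands is irrelevant.** The translation of $T$ by $(-i/N,i/N)$ changes $u$ by $i$, preserves $K_0$, and extends to $S^3$; so any $r$ consecutive strands give the same knot. One may also use a vertical arc if $r\le p$: rotate the direction of $I$ from $(-1,1)$ to $(0,1)$, keeping the range of $u$. The segment stays transverse to $K_0$. It stays embedded, because along a closed curve in a primitive lattice direction $(-a,b)$ strictly between the two, with $1\le a<b$, $u$ changes by $pb+qa\ge2p+q>r$, while for the two extreme directions it changes by $N$ and $p$. Similarly a horizontal arc may be used if $r\le q$ (now $1\le b<a$ and $pb+qa\ge p+2q>r$). This is what we used in Section 1 to twist two strands of a braid.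

**Step 3: both signs of $\varphi$ at once.** (F1) needs vanishing for $\varphi$ and $-\varphi$; a symmetry reduces this to one sign. The map $(z,w)\mapsto(e^{ia}\bar z,e^{ib}\bar w)$ preserves the orientation of $S^3$, and for suitable $a,b$ it restricts to $T$ as the point reflection in the midpoint of $I$. It acts by $u\mapsto r-u$, so it preserves $K_0$ as a set and reverses its orientation. It preserves $|z|/|w|$, hence $D_0$ and $c$, hence also the surgery slope. It induces a self-homeomorphism of $X$ which sends a meridian of $K_s$ to an inverse meridian, that is, carries $\varphi$ to $-\varphi$. As $H_1(X;\cdot)=H_1(G;\cdot)$, (F1) and (F2) give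
$$H_1(X;\mathcal R)=0\ \Longrightarrow\ K_s\text{ is fibered}.\tag{2}$$

## 4. Splitting along the torus: a matrix with two rows and two columns

**Step 1: two free groups.** We cut the link exterior into two handlebodies. Let $Z=S^3\setminus\nu(K_0\cup c)=V_0\cup_SW_0$, where $V_0,W_0$ come from $V,W$ by removing the neighborhoods and $S=T\setminus\nu(K_0\cup P\cup Q)$ is an annulus minus two discs. The arc $c\cap V$ is parallel to $I$ through the half disc $D_0\cap V$. On $I$ we have $\xi=-\tau$, $\zeta=\tau$ with $0<\tau<1$, so $I$ misses $m_V$ and $m_W$. Hence two disjoint discs cut $V_0$ into a ball: a meridian disc bounded by $m_V$, and $D_0\cap V$. So $\pi_1(V_0)$ is free on dual generators $x,a$. A path in $S$ is read in $V_0$ by its crossings with $m_V$ (letter $x$, positive when $\zeta$ increases) and with $I$ (letter $a$, positive in the direction of $K_0$). Likewise $\pi_1(W_0)$ is free on $y$ (crossing $m_W$, positive when $\xi$ increases) and $b$ (crossing $I$). For a path $d$ in $S$ let $d_V$, $d_W$ be its two words.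

**Step 2: words along a leaf.** We need explicit generators of $\pi_1(S)$. Follow the leaf $\{u\equiv v\}$ with $0<v<\epsilon$, parallel to $K_0$, from the base point on the antidiagonal at $u=v$. From $(-\tau,\tau)$, moving by $(p,q)/N$, the leaf reaches the line $\xi+\zeta=1$ at $(1-\sigma,\sigma)$ with $\sigma=\tau+q/N$. If $\sigma<1$, then $\xi$ has passed $0$ and $\zeta$ has stayed in $(0,1)$: it has crossed only $m_W$. If $\sigma>1$, then $\zeta$ has passed $1$ and $\xi$ has stayed in $(-1,0)$: it has crossed only $m_V$. Both crossings are positive. Hence the successive crossings with the antidiagonal are at $u=u_k+v$, where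
$$u_0=0,\qquad u_{k+1}=\begin{cases}u_k+q&\text{if }u_k<p\quad(\text{letter }y),\\u_k-p&\text{if }u_k\ge p\quad(\text{letter }x),\end{cases}\qquad u_k\equiv kq\bmod N.\tag{3}$$
We call $u_k$ the *row* at index $k$. Crossing $k$ lies on $I$ iff $1\le u_k\le r-1$. The residues $kq$ run through all of $\mathbb Z/N$, so after $N$ steps ($q$ letters $x$, $p$ letters $y$) the leaf closes to a loop $\ell$. In the annulus $T\setminus K_0$, where $u$ mod $1$ lies in $(-\frac12,\frac12)$, $P$ has $u\equiv\epsilon>v$ and $Q$ has $u\equiv-\epsilon<v$. So $\ell$ is a core of the annulus with $P$ and $Q$ on different sides.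

Let $a_P$ be the small loop around $P$ at the base point, reading $a$ in $V_0$ and $b$ in $W_0$; it stays in the open second quadrant at the lattice point $O$ and meets neither axis.

If $r<N$, let $u_e=r$ with $0<e<N$, let $\gamma$ be the part of $\ell$ from index $0$ to $e$ and $\delta$ the part from $e$ to $N$. At index $e$ the leaf (at $u=r+v$) passes next to $Q$ (at $u=r-\epsilon$). Let $a_Q$ be the small loop around $Q$ there, reading $a$, resp. $b$. The crossing at index $e$ is not on $I$, so $\ell_V=\gamma_V\delta_V$ and $\ell_W=\gamma_W\delta_W$ without an extra letter.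

If $r=N$, both $P$ and $Q$ lie near $O$, in its second and fourth quadrants. Let $\beta$ be the path from the base point to $Q$ obtained by pushing the antidiagonal segment through $O$ slightly into the third quadrant. It lies on the $Q$-side of $\ell$. It crosses $\{\zeta=0\}$ downward, then $\{\xi=0\}$ with $\xi$ increasing, and never $I$. So $\beta_V=x^{-1}$, $\beta_W=y$. Again $a_Q$ is a small loop around $Q$ reading $a$, resp. $b$.

The loop $\ell$ cuts $S$ into two pairs of pants. Their groups are free on $\{\ell,a_P\}$ and on $\{\ell,\gamma a_Q\gamma^{-1}\}$ (resp. $\{\ell,\beta a_Q\beta^{-1}\}$). By van Kampen, amalgamating over $\langle\ell\rangle$, $\pi_1(S)$ is free on $a_P$, $\ell$ and $\gamma a_Q\gamma^{-1}$ (resp. $\beta a_Q\beta^{-1}$). Note that $\gamma_V,\delta_V,\ell_V$ and $\gamma_W,\delta_W,\ell_W$ are *positive* words.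

**Step 3: the values of $\varphi$.** In $\pi_1(Z)$, hence in $G$, we have $a=b$, as both are $a_P$. The loop $x$ is homologous to the core $\{z=0\}$ of $V$ and misses $D_0$, so $\operatorname{lk}(x,K_0)=p$, $\operatorname{lk}(x,c)=0$. Likewise $\operatorname{lk}(y,K_0)=q$, $\operatorname{lk}(y,c)=0$. The loop $a_P$ meets $D_0$ once, in the direction of $K_0$, and bounds a disc missing $K_0$: $a=\mu_c$ in homology. Since $\lambda_c=r\mu_K$ and $-1/s$ surgery imposes $\mu_c=s\lambda_c$,
$$\varphi(x)=p,\qquad\varphi(y)=q,\qquad\varphi(a)=sr\ne0.\tag{4}$$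

**Step 4: from $X$ to $Z$.** Let $X=Z\cup U$ with $U$ the filling solid torus. On $\pi_1(\partial U)$ the image of $\varphi$ is generated by $\varphi(\lambda_c)=r$ (and $\varphi(\mu_c)=sr$). As $\pi_1(\partial U)\to\pi_1(U)$ is onto, the core of $U$ has $\varphi=\pm r\ne0$. By Lemma 2, $U$ and $\partial U$ have no $\mathcal R$-homology, and Mayer–Vietoris gives $H_*(Z;\mathcal R)\cong H_*(X;\mathcal R)$.

**Step 5: the matrix.** Recall Fox derivatives: $\partial_x x=1$, $\partial_xa=0$, $\partial_x(uv)=\partial_xu+u\,\partial_xv$, so $\partial_x(u^{-1})=-u^{-1}\partial_xu$. For a positive word $u$, $\partial_xu$ is the sum, over the letters $x$ of $u$, of the prefixes preceding them; for example $\partial_x(xax)=1+xa$.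

Since $a-1$ is a unit, $H_0(\cdot;\mathcal R)=0$ for $S,V_0,W_0$. So $H_1(Z;\mathcal R)$ is the cokernel of $H_1(S;\mathcal R)\to H_1(V_0;\mathcal R)\oplus H_1(W_0;\mathcal R)$. As $V_0$ is a wedge of two circles up to homotopy,
$$H_1(V_0;\mathcal R)=\{(\alpha_x,\alpha_a)\in\mathcal R^2:\alpha_x(x-1)+\alpha_a(a-1)=0\}\cong\mathcal R$$
by the $x$-coordinate, because $\alpha_a=-\alpha_x(x-1)(a-1)^{-1}$. Similarly $H_1(W_0;\mathcal R)\cong\mathcal R$ by the $y$-coordinate, and $H_1(S;\mathcal R)\cong\mathcal R^2$ by the coordinates of the two generators other than $a_P$. On chains a generator $d$ of $\pi_1(S)$ goes to its Fox derivatives, and $a_P$ has $\partial_xa=\partial_yb=0$. So, up to the sign of the second column, the map is right multiplication of row vectors by the matrix with rows $(\partial_xd_V,\partial_yd_W)$, where $d$ is $\ell$ or $\gamma a_Q\gamma^{-1}$ (resp. $\beta a_Q\beta^{-1}$). Now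
$$\partial_x(\gamma_Va\gamma_V^{-1})=\partial_x\gamma_V-\gamma_Va\gamma_V^{-1}\partial_x\gamma_V=(1-g)\,\partial_x\gamma_V,\qquad\partial_y(\gamma_Wb\gamma_W^{-1})=(1-g)\,\partial_y\gamma_W,$$
where $g\in G$ is the common image of $\gamma_Va\gamma_V^{-1}$ and $\gamma_Wb\gamma_W^{-1}$. Since $\varphi(g)=sr\ne0$, $1-g$ is a unit and may be removed from its row. The same works for $\beta$, with $\partial_x(x^{-1})=-x^{-1}$ and $\partial_yy=1$. For $r<N$ use $\partial\ell=\partial\gamma+\gamma\,\partial\delta$ and subtract rows. We conclude: $H_1(Z;\mathcal R)=0$ if the following matrix is invertible over $\mathcal R$: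
$$r<N:\ \begin{pmatrix}A&B\\C&D\end{pmatrix}=\begin{pmatrix}\partial_x\gamma_V&\partial_y\gamma_W\\\gamma_V\,\partial_x\delta_V&\gamma_W\,\partial_y\delta_W\end{pmatrix},\qquad r=N:\ \begin{pmatrix}\partial_x\ell_V&\partial_y\ell_W\\-x^{-1}&1\end{pmatrix}.\tag{5}$$

**Step 6: the same matrix computes $\Delta$.** Let $\det_0\in\mathbb Z[t^{\pm1}]$ be the determinant of the image of (5) under $g\mapsto t^{\varphi(g)}$. We recall four properties of the torsion over $\mathbb Q(t)$ of acyclic complexes, up to $\pm t^k$. It is a homotopy invariant (the Whitehead torsion maps to a unit $\pm t^k$ of $\mathbb Z[t^{\pm1}]$). It is multiplicative for unions. A circle on which $\varphi$ takes the value $n\neq0$ has torsion $(t^n-1)^{-1}$, and a torus with $\varphi\ne0$ has torsion $1$. A $2$-complex with one vertex and one fewer relators than generators has torsion $\det(\text{Fox matrix without the column of }a)/(t^{\varphi(a)}-1)$, if $\varphi(a)\ne0$.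

Up to homotopy $Z$ is the double mapping cylinder of maps from a wedge of three circles to two wedges of two circles. After collapsing the base interval it is the $2$-complex with generators $x,a,y,b$ and relators $d_Vd_W^{-1}$, $d$ running through the three free generators of $\pi_1(S)$. Over $\pi_1(Z)$ the Fox row of $d_Vd_W^{-1}$ is $(\partial_xd_V,\partial_ad_V,-\partial_yd_W,-\partial_bd_W)$. Delete the $a$-column. The row of $a_P$ becomes $(0,0,-1)$ in the columns $(x,y,b)$, so the minor is $\pm(1-t^{sr})\det_0$, the factor $1-t^{sr}$ coming from $1-g$. Dividing by $t^{sr}-1$, the torsion of $Z$ is $\pm\det_0$. ($Z$ is $\mathbb Q(t)$-acyclic because $X$, $U$, $\partial U$ are; in particular $\det_0\ne0$.) Multiplicativity and (F3) give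
$$\Delta_K(t)\doteq{\det}_0(t)\,\frac{t-1}{t^r-1}.\tag{6}$$
So $\Delta_K$ and $\det_0$ have the same leading coefficient.

**Step 7: checks.** For $p=3$, $q=2$, $r=1$ the rows are $0,2,4,1,3,0$ with letters $y,y,x\mid y,x$. So $\gamma_V=x$, $\gamma_W=y^2$, $\delta_V=x$, $\delta_W=y$, and $A=1$, $B=1+t^2$, $C=t^3$, $D=t^4$. Then $\det_0=-t^3(t^2-t+1)$, the trefoil. For $T(4,3;2,s)$ the rows are $0,3,6,2\mid5,1,4,0$ with letters $y,y,x\mid y,x,y,x$ and one crossing of $I$, at row $1$. So $\gamma_V=x$, $\gamma_W=y^2$, $\delta_V=xax$, $\delta_W=yby$, and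
$$A=1,\quad B=1+t^3,\quad C=t^4+t^{8+2s},\quad D=t^6+t^{9+2s}.$$
Since $(1-t^2+t^3)(1+t+t^2)=1+t+t^5$ and $(1-t+t^3)(1+t+t^2)=1+t^4+t^5$, we get
$$-(1+t+t^2){\det}_0=t^4(1+t+t^5)+t^{8+2s}(1+t^4+t^5).$$
This is $t^4$ times the right side of (1), in agreement with (6).

## 5. All strands twisted: positivity suffices when $r=p+q$

The sensible first approach is to exploit that Fox derivatives of positive words are positive. For $r=N$ it succeeds at once. Adding (column 2)$\,\cdot x^{-1}$ to column 1 in (5) gives
$$\begin{pmatrix}w&\partial_y\ell_W\\0&1\end{pmatrix},\qquad w:=\partial_x\ell_V+(\partial_y\ell_W)\,x^{-1}.\tag{7}$$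
So (5) is invertible if $w$ is a unit, and $\det_0$ is the image of $w$. Since $\ell_V,\ell_W$ are positive words, $w$ is a sum of elements of $G$ with coefficients $+1$. No cancellation is possible, and the leading coefficient of $\det_0$, hence of $\Delta_K$, is the number $m$ of terms of $w$ of top $\varphi$-degree. If $\Delta_K$ is monic, then $m=1$, $w$ is a unit by Lemma 1, $H_1(X;\mathcal R)\cong H_1(Z;\mathcal R)=0$, and $K_s$ is fibered by (2). Conversely, fibered knots have monic $\Delta$. This proves Theorem A and Theorem B(b) for $r=N$.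

*Example.* $p=2$, $q=1$, $r=3$: rows $0,1,2,0$, letters $y,y,x$, $\ell_V=aax$, $\ell_W=ybyb$. So $w=a^2+(1+yb)x^{-1}$ has exponents $6s$, $-2$, $3s-1$. For $s=1$, $\det_0=t^{-2}(1+t^4+t^8)$ and $\Delta\doteq\frac{(t^{12}-1)(t-1)}{(t^4-1)(t^3-1)}$, the polynomial of $T(4,3)$.

**Theorem B(a) for $r=N$.** *If $s>0$*, all letters have positive $\varphi$. The last of the letters $x,y$ met by $\ell$ is $x$ ($u_{N-1}=p$), and its term has exponent $\varphi(\ell)-p$. The other $x$-terms are smaller, and the $y$-terms have exponent at most $\varphi(\ell)-q-p$. So $m=1$. *If $s<0$ and $|s|r>pq$*, the first letter of $\ell$ is $y$ and gives exponent $-p$. Every later letter $x$ or $y$ is preceded by at least one crossing with $I$, because $u_1=q$ is on $I$. So the other $y$-terms have exponent at most $q(p-1)-|s|r-p<-p$ and the $x$-terms at most $p(q-1)-|s|r<-p$. Again $m=1$.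

## 6. The minus sign in $AD-BC$, and dominance of one diagonal

For $r<N$ all four entries of (5) are positive sums, but $\det_0=A_0D_0-B_0C_0$ (subscript $0$: image in $\mathbb Z[t^{\pm1}]$) contains a minus sign. This is the point where positivity alone stops. If the top degrees of $AD$ and $BC$ could agree, their top terms could cancel, and a monic $\det_0$ would say nothing about any single entry. Over the noncommutative ring $\mathcal R$ we need an entry that is a unit in order to eliminate. What would save the argument is strict dominance of one diagonal: $\deg B+\deg C>\deg A+\deg D$. Comparing entries one at a time is hopeless: for $T(4,3;2,-2)$ we have $\deg B=3>0=\deg A$ but $\deg C=4<6=\deg D$; only the sums compare correctly, $7>6$.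

**Step 1: visits.** We express the four degrees through the partial sums of $\varphi$ along the leaf.

**Definition (visits and runs).** A *visit of $\gamma$* is an index $0<k\le e$ with $u_k\in\{1,\dots,r\}$. A *visit of $\delta$* is an index $e<k\le N$ with $u_k\in\{0,\dots,r-1\}$, where $u_N=0$. A *run* is the part of $\gamma$ (or $\delta$) between consecutive visits, or from its start to its first visit.

Each row in $\{0,\dots,r\}$ is visited exactly once in total, row $r$ by $\gamma$ at its end and row $0$ by $\delta$ at its end; the other visits are the crossings with $I$. For visits $k$ of $\gamma$ put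
$$E(k)=p\,\#\{x\text{-steps before }k\}+sr\,\#\{\text{visits before }k\},\qquad E^W(k)=q\,\#\{y\text{-steps before }k\}+sr\,\#\{\text{visits before }k\}.$$
Since $u_k=q\,\#y-p\,\#x$, we have $E^W(k)=E(k)+u_k$. For visits of $\delta$ define $E',E'^W$ in the same way, counting from index $e$; then $E'^W(k)=E'(k)+u_k-r$. Also $\varphi(\gamma_W)=\varphi(\gamma_V)+r$.

The $x$-letters of a run ending at visit $k$ of $\gamma$ contribute one element of $G$ each to $A$, with $\varphi$-values increasing by steps of $p$, the last being $E(k)-p$. The $y$-letters of that run contribute to $B$ in steps of $q$, with last value $E^W(k)-q$. For runs of $\delta$, the last value for $C$ is $\varphi(\gamma_V)+E'(k)-p$, and for $D$ it is $\varphi(\gamma_W)+E'^W(k)-q=\varphi(\gamma_V)+E'(k)+u_k-q$. Put, for $\kappa\in[0,1]$,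
$$\Phi_\gamma(\kappa)=\max_{\text{visits of }\gamma}(E+\kappa u),\qquad\Phi_\delta(\kappa)=\max_{\text{visits of }\delta}(E'+\kappa u).$$
Then $\deg A\le\Phi_\gamma(0)-p$ and $\deg D\le\varphi(\gamma_V)+\Phi_\delta(1)-q$. Let $m_B$ be the number of visits of $\gamma$ maximizing $E^W$ and $m_C$ the number of visits of $\delta$ maximizing $E'$.

*Example.* $T(4,3;5,-1)$: the rows are $0,3,6,2,5\mid1,4,0$. So $\gamma$ visits $3,2,5$ with $E=0,-1,-6$ and $E^W=3,1,-1$; $\delta$ visits $1,4,0$ with $E'=4,-1,-2$ and $E'+u=5,3,-2$. Here $m_B=m_C=1$, $\Phi_\gamma(1)-\Phi_\gamma(0)=3$ and $\Phi_\delta(1)-\Phi_\delta(0)=1$. Directly, $\gamma_V=axa$, $\gamma_W=ybyby$, $\delta_V=xaax$, $\delta_W=byb$ give $A=t^{-5}$, $B=1+t^{-2}+t^{-4}$, $C=t^{-6}+t^{-12}$, $D=t^{-6}$, and (6) yields $\Delta=t^6-t^5+t^4-t^3+t^2-t+1$.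

**Claim 1.** $\deg B=\Phi_\gamma(1)-q$ and $\deg C=\varphi(\gamma_V)+\Phi_\delta(0)-p$, and the top-degree parts of $B$, $C$ are sums of exactly $m_B$, $m_C$ elements of $G$, each with coefficient $+1$.

*Proof.* It suffices that every run ending at a visit that maximizes $E^W$ (resp. $E'$) contains a $y$ (resp. an $x$), for then the last such letter gives the one top term of the run. Let $s<0$. A run without $y$ that is not the first has $E^W$ smaller by $|s|r$ than at the previous visit, so it does not maximize. The first run of $\gamma$ starts with $y$, since $u_0=0<p$. A run of $\delta$ without $x$ that is not the first has $E'$ smaller than at the previous visit. The first run of $\delta$ goes from row $r$ to a smaller row, so it contains $x$. Let $s>0$. Then $E^W$ and $E'$ increase strictly, so the last runs are the unique maximizers. The last run of $\gamma$ ascends to $r$, so it contains $y$; that of $\delta$ descends to $0$, so it contains $x$. $\square$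

**Claim 2 (dominance).** $\deg B+\deg C>\deg A+\deg D$.

By the formulas above it suffices to show
$$\Phi_\gamma(1)-\Phi_\gamma(0)>\Phi_\delta(1)-\Phi_\delta(0).\tag{8}$$
For $s>0$, each of $E,E^W,E',E'^W$ increases strictly, so all maxima are attained at the last visits, in rows $r$ and $0$. Then (8) reads $r>0$. For $s<0$, (8) is proved in Sections 7 and 8.

**Step 2: Theorem A for $r<N$, given Claims 1 and 2.** By Claim 2 the coefficient of $t^{\deg B+\deg C}$ in $A_0D_0-B_0C_0$ is $-m_Bm_C$, and it is the leading one. By (6) the leading coefficient of $\Delta_K$ is $m_Bm_C$. Suppose $\Delta_K$ is monic. Then $m_B=m_C=1$, so $B$ and $C$ each have a single top term, and $B$ is a unit with $\deg B^{-1}=-\deg B$. Swap the columns of (5) and subtract $DB^{-1}\cdot$(row 1) from row 2: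
$$\begin{pmatrix}B&A\\0&C-DB^{-1}A\end{pmatrix}.$$
By Claim 2, $\deg(DB^{-1}A)\le\deg D-\deg B+\deg A<\deg C$. So $C-DB^{-1}A$ has the same single top term as $C$ and is a unit. Hence (5) is invertible, $H_1(X;\mathcal R)=0$, and $K_s$ is fibered by (2). Conversely fibered knots have monic $\Delta$. Everything now rests on (8) for $s<0$.

## 7. Interpolating between the two diagonals: a statement about rotations

Let $s<0$ and $\nu=|s|r>0$. The values $E$ now go up and down, and their maximizers may sit anywhere. The set of rows does not help by itself either: in $T(4,3;5,-1)$ the rows $\{2,3,5\}$ of $\gamma$ and $\{1,4,0\}$ of $\delta$ interleave. The way forward is to write the two sides of (8) as integrals over $\kappa$ and compare the integrands, which are rows.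

**Step 1: a pointwise inequality suffices.** Let $\kappa\in(0,1)$ be irrational. As $E,E',u$ are integers and rows are distinct, $E+\kappa u$ takes distinct values on the visits of $\gamma$; let $j_\Gamma(\kappa)$ be the row of its unique maximizer. Likewise let $j_\Lambda(\kappa)$ be the row of the maximizer of $E'+\kappa u$ on the visits of $\delta$. The functions $\Phi_\gamma,\Phi_\delta$ are maxima of finitely many affine functions. So they are piecewise linear, and at irrational $\kappa$ their derivatives are the slopes $j_\Gamma(\kappa)$, $j_\Lambda(\kappa)$ of the maximizers. The difference of the two sides of (8) is therefore $\int_0^1(j_\Gamma-j_\Lambda)\,d\kappa$, and (8) follows from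
$$j_\Gamma(\kappa)>j_\Lambda(\kappa)\qquad\text{for all irrational }\kappa\in(0,1).\tag{9}$$

**Step 2: rows are reached at the times of a rotation.** Give $x$-steps weight $(1-\kappa)p>0$ and $y$-steps weight $\kappa q>0$; the loop $\ell$ has weight $pq$. A path with $i$ $x$-steps and $j$ $y$-steps has weight $(1-\kappa)pi+\kappa qj$ and row change $qj-pi$. The kernel of $(i,j)\mapsto qj-pi$ is generated by $(q,p)$, of weight $pq$. So weight mod $pq$ is a homomorphism of the row change. If $qj_0-pi_0=1$, row change $1$ has weight $(1-\kappa)pi_0+\kappa qj_0=pi_0+\kappa$. Hence, along $\ell$, row $j\in\{0,\dots,r\}$ is first reached at weight $pq\,\omega_j$, where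
$$\omega_j=\{j\alpha\},\qquad\alpha\equiv\frac{pi_0+\kappa}{pq}\bmod1,\quad\alpha\in(0,1)\text{ irrational}.$$
Let $\theta=\omega_r$. Weight increases along $\ell$, so the rows visited by $\gamma$ are $\Gamma=\{1\le j\le r:\omega_j\le\theta\}\ni r$. Those visited by $\delta$ are $\Lambda=\{1\le j\le r:\omega_j>\theta\}$ together with row $0$, the latter at weight $pq$.

Let $n(j)=\#\{1\le i\le r:\omega_i<\omega_j\}$. At the visit of row $j\in\Gamma$, $E+\kappa u=(1-\kappa)p\,\#x+\kappa q\,\#y-\nu\,\#\text{visits}=pq\,\omega_j-\nu\,n(j)$. On $\delta$ we count from index $e$. There $E'+\kappa u$ equals $\kappa r$ plus the weight since index $e$, minus $\nu$ times the number of earlier visits of $\delta$. For $j\in\Lambda$ this is $\kappa r+pq(\omega_j-\theta)-\nu(n(j)-\#\Gamma)$, and for row $0$ it is $\kappa r+pq(1-\theta)-\nu(r-\#\Gamma)$. So up to one additive constant it is $pq\,\omega_j-\nu\,n(j)$ for $j\in\Lambda$ and $pq-\nu r$ for row $0$.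

**Step 3: a formula for $n(j)$.** We remove the counting function. From $\{(i-j)\alpha\}=\omega_i-\omega_j+[\omega_i<\omega_j]$, summed over $1\le i\le r$, with $H(n)=\sum_{i=1}^n\omega_i$ and $\{-i\alpha\}=1-\omega_i$ for $i\ge1$,
$$n(j)=r\omega_j-H(r)+\sum_{i=1-j}^{r-j}\{i\alpha\}=r\omega_j-H(r)+H(r-j)+(j-1)-H(j-1)\qquad(1\le j\le r).\tag{10}$$
For $0\le i\le r$ let $\chi(i)=1$ if $\omega_i\le\theta$ and $\chi(i)=0$ otherwise, so $\chi(0)=\chi(r)=1$. The same identity for $\{(r-i)\alpha\}$ gives
$$\omega_i+\omega_{r-i}=\theta+1-\chi(i)\qquad(0\le i\le r).\tag{11}$$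
By (10), $n(1)=r\alpha-\theta$. By (10) and (11), for $1\le j<r$,
$$n(j+1)-n(j)=r(\omega_{j+1}-\omega_j)-\omega_{r-j}-\omega_j+1=r(\omega_{j+1}-\omega_j)-\theta+\chi(j).$$

**Step 4: normal form.** Put $\eta=pq/\nu-r$, $\Lambda^*=\Lambda\cup\{0\}$ and
$$f(j)=\eta\,\omega_j+\theta j-\sum_{0\le i<j}\chi(i)\quad(0\le j\le r),\qquad f^*(j)=f(j)\ (j\in\Lambda),\quad f^*(0)=\eta-1.\tag{12}$$
Then $\frac{pq}\nu\omega_j-n(j)=f(j)+1$ for $1\le j\le r$. For $j=1$ both sides are $\eta\alpha+\theta$, and both sides have the same increments $\eta(\omega_{j+1}-\omega_j)+\theta-\chi(j)$. Also $\frac{pq}\nu-r=f^*(0)+1$. So $j_\Gamma(\kappa)$ is the maximizer of $f$ on $\Gamma$, and $j_\Lambda(\kappa)$ is the maximizer of $f^*$ on $\Lambda^*$.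

*Example.* For $T(4,3;5,-1)$: $i_0=j_0=-1$, $\alpha=\frac{8+\kappa}{12}$, and $12\,\omega_j$ for $j=3,2,5,1,4$ is $3\kappa$, $4+2\kappa$, $4+5\kappa$, $8+\kappa$, $8+4\kappa$, in increasing order. With $\nu=5$, $5(f+1)$ is $3\kappa$, $2\kappa-1$, $5\kappa-6$ on the rows $3,2,5$ of $\Gamma$, and $5(f^*+1)$ is $\kappa-7$, $4\kappa-12$, $-13$ on $1,4,0$. So $j_\Gamma=3$ and $j_\Lambda=1$ for every $\kappa$, and the integral is $2=3-1$, as found in Section 6.

> **Theorem C.** Let $\alpha\in(0,1)$ be irrational and $r\ge1$, and define $\omega_j=\{j\alpha\}$, $\theta,\chi,\Gamma,\Lambda^*,f,f^*$ as above, with a real parameter $\eta$. For all but finitely many $\eta\in\mathbb R$ the maximizers $j_\Gamma$ of $f$ on $\Gamma$ and $j_\Lambda$ of $f^*$ on $\Lambda^*$ are unique and $j_\Gamma>j_\Lambda$.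

**Step 5: Theorem C implies (9).** At our $\eta$ both maximizers are unique, because $\kappa$ is irrational. Hence they are the same for all nearby values of the parameter, some of which are not exceptional; so $j_\Gamma>j_\Lambda$. (Uniqueness off a finite set of $\eta$ is clear in general: the functions are affine in $\eta$ with distinct slopes $\omega_j\in(0,1)$, resp. $1$ for $f^*(0)$.)

## 8. Renormalizing the rotation: proof of Theorem C

Write $\mathcal S(\alpha,r,\eta)$ for the data of Theorem C; $p$ and $q$ play no role here. The plan: along a "pass" of the rotation around the circle, $f$ is piecewise arithmetic, so only ends of blocks can be maximizers. The values at those ends form a smaller system of the same kind, and we induct on $r$.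

### 8.1 Duality $\alpha\leftrightarrow1-\alpha$

This symmetry halves the work in the proof and turns one lemma into another. Let bars denote the data of $\mathcal S(1-\alpha,r,\eta)$. Then $\bar\omega_i=1-\omega_i$ for $i\ge1$, $\bar\theta=1-\theta$, $\bar\Gamma=\Lambda\cup\{r\}$, $\bar\Lambda=\Gamma\setminus\{r\}$, $\bar\chi(0)=1$, and $\bar\chi(i)=1-\chi(i)$ for $1\le i<r$. The left side of (11) is symmetric under $i\mapsto r-i$, so $\chi(i)=\chi(r-i)$. Hence $j\mapsto r-j$ maps $\Lambda$ to itself, $\Gamma\setminus\{r\}$ to itself, and exchanges $0$ and $r$. It gives bijections $\Lambda^*\to\bar\Gamma$ and $\Gamma\to\bar\Lambda^*$. (So if $\Lambda$ and $\Gamma\setminus\{r\}$ are both nonempty, both are symmetric about $r/2$, and neither lies entirely above the other: position alone cannot prove Theorem C.)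

For $1\le j\le r$, $\sum_{0\le i<j}\bar\chi(i)=1+(j-1)-\big(\sum_{0\le i<j}\chi(i)-1\big)=j+1-\sum_{0\le i<j}\chi(i)$, so
$$\bar f(j)=\eta(1-\omega_j)+(1-\theta)j-(j+1)+\sum_{0\le i<j}\chi(i)=\eta-1-f(j).$$
Next, by symmetry of $\chi$, $\sum_{0\le i<r-j}\chi(i)=\sum_{j<i\le r}\chi(i)$. With (11) and $c_0=r\theta-\sum_{i=0}^r\chi(i)$ this gives
$$f(j)+f(r-j)=\eta(\theta+1-\chi(j))+\chi(j)+c_0 .$$
As $f(r)=\eta\theta+1+c_0$, the right side is $f(r)$ if $\chi(j)=1$ and $f(r)+\eta-1$ if $\chi(j)=0$. Combining,
$$\bar f(r-j)=f^*(j)-f(r)\ (j\in\Lambda^*),\qquad\bar f^*(r-j)=f(j)-f(r)+\eta-1\ (j\in\Gamma).\tag{13}$$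
Indeed for $j\in\Lambda$: $\bar f(r-j)=\eta-1-f(r-j)=f(j)-f(r)$. For $j=0$: $\bar f(r)=\eta-1-f(r)$. For $j\in\Gamma\setminus\{r\}$: $\bar f(r-j)=\eta-1-f(r)+f(j)$. For $j=r$: $\bar f^*(0)=\eta-1$. So $\bar j_\Gamma=r-j_\Lambda$ and $\bar j_\Lambda=r-j_\Gamma$, and *Theorem C for $(\alpha,r)$ and for $(1-\alpha,r)$ are equivalent*.

### 8.2 Passes around the circle

Let $M=\lfloor r\alpha\rfloor<r$. If $M=0$, then $\omega_j=j\alpha$ increases, $\Gamma=\{1,\dots,r\}$ and $\Lambda^*=\{0\}$. Assume $M\ge1$. For $0\le k\le M$ let
$$\sigma_k=\lceil k/\alpha\rceil\le r,\qquad b_k=\sigma_k-k/\alpha=\{-k/\alpha\},\qquad\text{so}\quad\omega_{\sigma_k}=\alpha b_k .$$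
Write $\theta=\alpha(L+\lambda)$ with $L\in\mathbb Z_{\ge0}$, $0\le\lambda<1$. Since $\theta=r\alpha-M$, $\theta/\alpha=(r-\sigma_M)+b_M$, so $\lambda=b_M$ and $\sigma_M=r-L$. Let $\alpha'=\{-1/\alpha\}$ (irrational) and $\eta'=\eta\alpha+\theta$, and denote by primes the data of $\mathcal S(\alpha',M,\eta')$: $\omega'_k=b_k$, $\theta'=\lambda$, $\chi'(k)=[b_k\le\lambda]$, $\Gamma'\ni M$, $\Lambda'$, $\Lambda'^*$.

**Definition (pass).** *Pass $k$* consists of the indices $\sigma_k\le i<\sigma_{k+1}$ for $0\le k<M$, and of $\sigma_M\le i\le r$ for $k=M$. In pass $k$ we have $\lfloor i\alpha\rfloor=k$, so $\omega_i=\alpha(b_k+i-\sigma_k)$.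

*Block structure.* For an integer $n\ge0$, $b_k+n\le L+\lambda$ iff $n<\ell_k:=L+\chi'(k)$: if $b_k\le\lambda$ the condition is $n\le L$, and if $b_k>\lambda$ it is $n\le L-1$. For such $n$, $b_k+n\le\theta/\alpha<1/\alpha$, that is, $\sigma_k+n<(k+1)/\alpha$; so for $k<M$ the index $\sigma_k+n$ does lie in pass $k$. Pass $M$ has exactly $L+1=\ell_M$ indices. Hence *in pass $k$ the first $\ell_k$ indices have $\chi=1$ and the remaining ones have $\chi=0$; in pass $M$ all have $\chi=1$.* Since $\sigma_1\ge2$, index $1$ lies in pass $0$.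

*Example.* $\alpha=\sqrt2-1$, $r=8$: $M=3$, $\sigma=(0,3,5,8)$, passes $\{0,1,2\},\{3,4\},\{5,6,7\},\{8\}$, $b\approx(0,\,0.586,\,0.172,\,0.757)$, $\theta=8\sqrt2-11\approx0.314$, $L=0$, $\lambda\approx0.757$. All $\chi'(k)=1$, so each pass begins with one index with $\chi=1$, and indeed $\Gamma=\{3,5,8\}$, with $\omega_3\approx0.243$, $\omega_5\approx0.071$.

*Steps of $f$.* Inside a pass $\omega$ grows by $\alpha$; into the next pass it changes by $\alpha-1$. So
$$f(i+1)-f(i)=\eta'-\chi(i)\ \text{ inside a pass},\qquad f(i+1)-f(i)=\eta'-\eta-\chi(i)\ \text{ into the next pass}.\tag{14}$$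

*Starting values of passes.* With $F_k:=f(\sigma_k)$ and $\sigma_k=k/\alpha+b_k$, counting $\ell_j=L+\chi'(j)$ ones in each earlier pass,
$$F_k=\eta\alpha b_k+\theta\Big(\frac k\alpha+b_k\Big)-\sum_{j<k}(L+\chi'(j))=\eta'b_k+\lambda k-\sum_{j<k}\chi'(j)=f'(k).\tag{15}$$
So the smaller system appears. Put $F^*_0=f'^*(0)=\eta'-1$ and $F^*_k=F_k$ for $1\le k\le M$; then $F^*$ equals $f'$ on $\Gamma'$ and $f'^*$ on $\Lambda'^*$. Note $f(1)=\eta\alpha+\theta-1=\eta'-1=F^*_0$.

### 8.3 Two inequalities for $\eta\le0$

When $\eta'<0$ we shall have to know on which of the two sets the maximum is larger, and by how much at most.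

**Lemma 3.** If $\eta\le0$, then $\max_\Gamma f>\max_{\Lambda^*}f^*$.

*Proof.* Induction on $r$, for all $\alpha$. Put $\eta'=\eta\alpha+\theta$ also when $M=0$; always $f(1)=\eta'-1$. Since $\eta\le0$, $\eta'-\eta=\theta-\eta(1-\alpha)>0$, so $f^*(0)=\eta-1<f(1)$. If $M=0$, then $1\in\Gamma$ and $\Lambda^*=\{0\}$, done. Let $M\ge1$.

Suppose $\eta'>0$. For $j\in\Lambda$ (so $j<r$), (14) gives $f(j+1)-f(j)\in\{\eta',\eta'-\eta\}$, which is positive. Iterate until $\Gamma\ni r$ is met: $f(j)<\max_\Gamma f$. Also $f^*(0)<f(1)\le\max_\Gamma f$, whether $1\in\Gamma$ or $1\in\Lambda$.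

Suppose $\eta'\le0$. By induction for $(\alpha',M,\eta')$, $M<r$, there is $g\in\Gamma'$ with $F_g>F^*_k$ for all $k\in\Lambda'^*$. For every $k\in\Gamma'$ we have $\sigma_k\in\Gamma$, since $\alpha b_k\le\alpha\lambda\le\theta$. By (14), $f$ is nonincreasing inside passes. Let $j\in\Lambda$ lie in pass $k$; then $k<M$. If $k=0$: $f(j)\le f(1)=F^*_0<F_g$. If $k\in\Lambda'$: $f(j)\le F_k<F_g$. If $k\in\Gamma'$: $\sigma_k\in\Gamma$, $j>\sigma_k$, and the first step is $\eta'-1$, so $f(j)\le F_k+\eta'-1<f(\sigma_k)\le\max_\Gamma f$. Finally $f^*(0)<f(1)=F^*_0<F_g$. As $F_g=f(\sigma_g)\le\max_\Gamma f$, we are done. $\square$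

**Lemma 4.** If $\eta\le0$, then $\max_{\Lambda^*}f^*>\max_\Gamma f-(1-\eta)$.

*Proof.* Lemma 3 for $\mathcal S(1-\alpha,r,\eta)$ reads, by (13), $\max_{\Lambda^*}f^*-f(r)>\max_\Gamma f-f(r)+\eta-1$. $\square$

### 8.4 The induction

*Proof of Theorem C.* Induction on $r$, for all $\alpha$. If $M=0$, then $\Lambda^*=\{0\}$, so $j_\Lambda=0<j_\Gamma$. Let $M\ge1$.

**Step 1: we may assume $\theta<1-\alpha$.** Equality would give $(r+1)\alpha\in\mathbb Z$. If $\theta>1-\alpha$, pass to the dual: $\bar\theta=1-\theta<\alpha=1-\bar\alpha$, with the same $r$. If $\lfloor r\bar\alpha\rfloor=0$, the dual statement holds already; otherwise the argument below applies to the dual. With $\theta<1-\alpha$, *the last index of every pass $k<M$ lies in $\Lambda$*: it is $i=\sigma_{k+1}-1$, with $\omega_i\ge1-\alpha>\theta$ and $1\le i\le r-1$.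

**Step 2: genericity and notation.** Exclude the finitely many $\eta$ for which one of the following fails: the maximizers of $f$ on $\Gamma$, of $f^*$ on $\Lambda^*$, and of $F^*$ on $\Gamma'$, on $\Lambda'^*$ and on $\{0,\dots,M\}$ are unique; $\eta'\notin\{0,1\}$; the conclusion of Theorem C holds for $(\alpha',M,\eta')$. (All functions are affine in $\eta$ with pairwise distinct slopes on each set; $F^*_k$ has slope $\alpha b_k<\alpha$ for $k\ge1$ and $\alpha$ for $k=0$. The last condition excludes finitely many $\eta$ by induction, as $M<r$.) Let $j'_\Gamma$, $j'_\Lambda$ be the maximizers of $F^*$ on $\Gamma'$ and $\Lambda'^*$; thus $j'_\Gamma>j'_\Lambda$. If $j_\Lambda=0$, then $j_\Gamma>j_\Lambda$. So let $j_\Lambda\in\Lambda$, in pass $k_\Lambda\le M-1$, and let $j_\Gamma$ lie in pass $k_\Gamma$. We show $k_\Gamma>k_\Lambda$, which implies $j_\Gamma>j_\Lambda$.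

Let $\mathcal K$ be the set of passes containing an element of $\Gamma$ (index $\ge1$). For $k\ge1$ this means $\ell_k=L+\chi'(k)\ge1$. For $k=0$ the elements are the indices $1,\dots,L$. So $\mathcal K=\{0,\dots,M\}$ if $L\ge1$, and $\mathcal K=\Gamma'$ if $L=0$. Below, "$k_\Gamma$ maximizes a function on $\mathcal K$" means that this function gives, up to a constant, the maximum of $f$ on the $\Gamma$-part of pass $k$. By uniqueness of $j_\Gamma$ its maximizer on $\mathcal K$ is then unique. Similarly for $k_\Lambda$.

**Step 3: the case $\eta'>0$.** By (14), $f$ increases on the $\Lambda$-part of each pass. So $j_\Lambda$ is the last index of its pass, and (14) gives $f(j_\Lambda)=F_{k_\Lambda+1}+\eta-\eta'$. For each $j\in\{1,\dots,M\}$ the last index of pass $j-1$ is in $\Lambda$ and has value $F^*_j+\eta-\eta'$; and $f^*(0)=\eta-1=F^*_0+\eta-\eta'$. Hence $h:=k_\Lambda+1\ge1$ is the maximizer of $F^*$ on $\{0,\dots,M\}$. So either $h=j'_\Gamma\in\Gamma'$, or $h=j'_\Lambda\in\Lambda'$ and $h<j'_\Gamma$. We need $k_\Gamma\ge h$.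

*Subcase $0<\eta'<1$.* $f$ decreases on the $\Gamma$-part of each pass. The best $\Gamma$-element of pass $k\in\mathcal K$ is $\sigma_k$ (index $1$ if $k=0$), with value $F^*_k$. So $k_\Gamma$ maximizes $F^*$ on $\mathcal K$: if $L\ge1$, $k_\Gamma=h$; if $L=0$, $k_\Gamma=j'_\Gamma\ge h$.

*Subcase $\eta'>1$.* $f$ increases on the $\Gamma$-part. The best $\Gamma$-element of pass $k\in\mathcal K$ is the last one, with value
$$F_k+(\ell_k-1)(\eta'-1)=(L-1)(\eta'-1)+\mathcal B_k,\qquad\mathcal B_k=F^*_k+(\eta'-1)[k\in\Gamma'].$$
For $k=0$, $L\ge1$, the value is $f(L)=L(\eta'-1)=(L-1)(\eta'-1)+F^*_0$, in agreement. If $L=0$, then $\mathcal K=\Gamma'$ and $k_\Gamma=j'_\Gamma\ge h$. If $L\ge1$, then $k_\Gamma\in\{j'_\Gamma,j'_\Lambda\}$. If $h=j'_\Lambda$, both are $\ge h$. If $h=j'_\Gamma$, then $\mathcal B_{j'_\Gamma}>F_{j'_\Gamma}\ge F^*_{j'_\Lambda}=\mathcal B_{j'_\Lambda}$, so $k_\Gamma=j'_\Gamma=h$.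

**Step 4: the case $\eta'<0$.** Now $f$ decreases inside passes. As in the first subcase, $k_\Gamma$ maximizes $F^*$ on $\mathcal K\supseteq\Gamma'$. By Lemma 3 for $(\alpha',M,\eta')$, $F_{j'_\Gamma}>F^*_k$ for all $k\in\Lambda'^*$; hence $k_\Gamma=j'_\Gamma$. The best $\Lambda$-element of pass $k\le M-1$ is the first one, $\sigma_k+\ell_k$ (it exists because the last index of the pass is in $\Lambda$), with value
$$F_k+\ell_k(\eta'-1)=L(\eta'-1)+\mathcal D_k,\qquad\mathcal D_k=F_k-(1-\eta')\chi'(k).$$
For $k\in\Lambda'$, $\mathcal D_k=F^*_k$. For $k=0$, $F_0=0$ and $\chi'(0)=1$, so $\mathcal D_0=\eta'-1=F^*_0$. For $k\in\Gamma'\setminus\{M\}$, $\mathcal D_k=F_k-(1-\eta')$. By Lemma 4 for $(\alpha',M,\eta')$ the maximum of $F^*$ over $\Lambda'^*$ exceeds $F_k-(1-\eta')$ for every $k\in\Gamma'$. So the maximum of $\mathcal D$ on $\{0,\dots,M-1\}\supseteq\Lambda'^*$ is attained only in $\Lambda'^*$. Hence $k_\Lambda=j'_\Lambda<j'_\Gamma=k_\Gamma$. $\blacksquare$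

Theorem C gives (9), hence (8) for $s<0$, hence Claim 2. With Sections 5 and 6 this proves Theorem A.

## 9. Counting top terms, and the genus

**Theorem B(b).** By Sections 5 and 6 the leading coefficient is $m_Bm_C$, resp. $m$. If it is $1$, the knot is fibered by the proof of Theorem A. If it exceeds $1$, $\Delta$ is not monic and the knot is not fibered. For $T(4,3;2,s)$ with $s<0$: $\gamma$ visits only row $2$, so $m_B=1$; $\delta$ visits rows $1,0$ with $E'=4$ and $8+2s$. So $m_C=2$ exactly for $s=-2$, and the knot with $s=-3$, left open in Section 1, is fibered.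

**Theorem B(a).** For $s=0$ we have torus knots; $r=N$ was done in Section 5. If $r<N$ and $s>0$, then $m_B=m_C=1$ by strict monotonicity of $E^W$ and $E'$, and Section 6 gives fiberedness. If $r<N$, $s<0$ and $|s|r>pq$, then between consecutive visits $E^W$ changes by at most $sr+pq<0$ (at most $p$ $y$-steps of $q$ each), and so does $E'$ (at most $q$ $x$-steps of $p$ each). Both decrease strictly and $m_B=m_C=1$.

**Theorem B(c).** One more cited fact is needed. (F4) (Friedl–Vidussi, *J. reine angew. Math.* 707 (2015).) For the exterior $X$ of a nontrivial knot there is a unitary representation $\rho:G\to U(k)$ with $x_X(\varphi)=\max\{0,\frac1k\deg\tau(X,\varphi\otimes\rho)\}$, where $x_X$ is the Thurston norm; for a nontrivial knot $x_X(\varphi)=2g-1$. Here $\deg$ of a Laurent polynomial means its span (top minus bottom exponent), extended to quotients by subtraction.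

For a fibered knot $\deg\Delta=2g$ is classical; this covers $s\ge0$ and $r=1$. Let $s<0$ and $K_s$ be nontrivial (for the unknot both sides are $0$).

**Step 1: bottom degrees for $r<N$.** Dominance at the top gives dominance at the bottom by a palindrome symmetry. If $0\le k\le e$ and $u_k\le r$, then $u_{e-k}\equiv r-u_k\bmod N$ and $0\le r-u_k\le r<N$, so $u_{e-k}=r-u_k$. So the runs of $\gamma$, read backwards, have the same sequence of lengths $n$ and of row changes $\rho_0$. Since $\rho_0=q\,\#y-p\,\#x=qn-N\,\#x$, they have the same numbers $\#x=(qn-\rho_0)/N$ and $\#y=n-\#x$. Thus $\gamma_V=x^{X_1}ax^{X_2}a\cdots$ and $\gamma_W$ are palindromes. Similarly $\delta_V,\delta_W$ are palindromes, via $k\mapsto N+e-k$ on $[e,N]$. In a palindrome the $\varphi$-values of prefixes before the letters $x$ are, as a multiset, those of the suffixes after them, and prefix $+\,p\,+$ suffix is the total. Hence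
$$A_0(t)=t^{\varphi(\gamma_V)-p}A_0(t^{-1}),\qquad B_0(t)=t^{\varphi(\gamma_W)-q}B_0(t^{-1}),$$
$$C_0(t)=t^{2\varphi(\gamma_V)+\varphi(\delta_V)-p}C_0(t^{-1}),\qquad D_0(t)=t^{2\varphi(\gamma_W)+\varphi(\delta_W)-q}D_0(t^{-1}).$$
Since $\varphi(\gamma_W)=\varphi(\gamma_V)+r$ and $\varphi(\delta_W)=\varphi(\delta_V)-r$, the total shifts for $A_0D_0$ and $B_0C_0$ agree. Let $\operatorname{low}$ be the lowest $\varphi$-value; as entries are positive there is no cancellation inside an entry, and $\operatorname{low}$ is the shift minus the degree. Claim 2 yields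
$$\operatorname{low}A+\operatorname{low}D>\operatorname{low}B+\operatorname{low}C,$$
vacuously if $A$ or $D$ is $0$. Hence $\operatorname{span}\det_0=(\deg B-\operatorname{low}B)+(\deg C-\operatorname{low}C)$. For all $r$, (6) gives $\deg\Delta=\operatorname{span}\det_0+1-r$.

**Step 2: twisted torsion.** We bound the twisted torsion by the untwisted one. Let $\rho$ be as in (F4). Since $2g-1>0$, $\tau(X,\varphi\otimes\rho)\ne0$ and $x_X(\varphi)=\frac1k\deg\tau$. Repeat Step 6 of Section 4 with $g\mapsto t^{\varphi(g)}\rho(g)$ (torsion conventions that differ by passing to the dual representation or to $t^{-1}$ do not change degrees, after replacing $\rho$ by its dual if necessary). Write $\det(5)_\rho$ for the determinant of the image of (5), a $2k\times2k$ matrix. Then, up to units,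
$$\tau(X,\varphi\otimes\rho)\doteq\frac{\det(5)_\rho\,\det(1-t^{sr}\rho(g))}{\det(t^{sr}\rho(a)-1)\,\det(t^{\pm r}\rho(\text{core})-1)} .$$
Since the matrices $\rho(\cdot)$ are invertible, the second factor of the numerator and the first of the denominator have span $k|s|r$, and the last has span $kr$. So $\deg\tau=\operatorname{span}\det(5)_\rho-kr$.

For $r<N$ expand the $2k\times2k$ determinant. If a term uses $j$ entries from the block of $A$, then, counting rows and columns, it uses $k-j$ from each of $B$ and $C$, and $j$ from $D$. Its exponents are at most $j(\deg A+\deg D)+(k-j)(\deg B+\deg C)\le k(\deg B+\deg C)$, and likewise at least $k(\operatorname{low}B+\operatorname{low}C)$. (If $A$ or $D$ is $0$, only $j=0$ occurs.) So $\operatorname{span}\det(5)_\rho\le k\operatorname{span}\det_0$. For $r=N$, $\det(5)_\rho$ is the determinant of the image of $w$. Its exponents lie between $k\operatorname{low}w$ and $k\deg w$, and $\deg w-\operatorname{low}w=\operatorname{span}\det_0$ because $w$ has positive coefficients; so the same bound holds. Therefore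
$$2g(K_s)-1=x_X(\varphi)=\tfrac1k\deg\tau(X,\varphi\otimes\rho)\le\operatorname{span}{\det}_0-r=\deg\Delta-1 .$$
With the classical inequality $\deg\Delta\le2g$ this gives $\deg\Delta_{K_s}=2g(K_s)$. $\blacksquare$
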